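\title{The extreme trees for proper rainbow saturation}

\begin{abstract}
A graph $G$ is properly rainbow $H$-saturated if it has a proper edge coloring with no rainbow copy of $H$ and loses this property when any edge is added. Let $\operatorname{prsat}(n,H)$ be the least number of edges of such a graph on $n$ vertices. We show that among the trees of a given order $k$ and for large $n$, this number is strictly smallest for the star with one subdivided edge and strictly largest for the star, as for classical saturation numbers. Both gaps are linear in $n$, and the smallest value is determined exactly.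
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, the \emph{order} of a graph is its number of vertices, and $e(G)$ is its number of edges. A graph $G$ is \emph{$H$-saturated} if it contains no copy of $H$ but $G+e$ contains one for every nonedge $e$. The saturation number $\operatorname{sat}(n,H)$ is the least number of edges of an $H$-saturated graph on $n$ vertices: it measures how sparse a graph can be while having no room left to avoid $H$.

An edge coloring is \emph{proper} if any two edges that share a vertex have different colors; all colorings in this paper are proper edge colorings. A copy of $H$ (not necessarily induced) is \emph{rainbow} if its edges have pairwise distinct colors. Call $G$ \emph{$H$-admissible} if some coloring of $G$ contains no rainbow copy of $H$. Then $G$ is \emph{properly rainbow $H$-saturated} if $G$ is $H$-admissible and $G+e$ is not $H$-admissible for any nonedge $e$; the second condition says that every coloring of $G+e$, chosen afresh on all edges, contains a rainbow $H$. The \emph{proper rainbow saturation number} $\operatorname{prsat}(n,H)$ is the least number of edges of a properly rainbow $H$-saturated graph on $n$ vertices.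

For $k\ge4$ let $T_k^*$ be the tree of order $k$ obtained from the star $K_{1,k-2}$ by subdividing one edge, that is, by attaching a pendant edge to one leaf. For classical saturation it is known, by results of J.~Faudree, R.~Faudree, Gould and Jacobson and of K\'aszonyi and Tuza, that for every tree $T$ of order $k\ge4$ other than $T_k^*$ and $K_{1,k-1}$,
\[
\operatorname{sat}(n,T_k^*)<\operatorname{sat}(n,T)<\operatorname{sat}(n,K_{1,k-1})\qquad\text{for all large } n.
\]
The question, from Lane and Morrison~\cite{LM}, is whether the same two inequalities hold with $\operatorname{prsat}$ in place of $\operatorname{sat}$.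

One expects the same two extremes. A properly colored star is always rainbow, so for stars the colors play no role, and a graph saturated for $K_{1,k-1}$ must have degree $k-2$ almost everywhere. At the other end, $T_k^*$ is avoided by every disjoint union of stars, and such a graph has fewer than $n$ edges. The classical inequalities do not transfer formally, however, because the two defining conditions change in opposite directions. Admissibility is weaker than being $H$-free: $K_4$ contains the path $P_4$ of order $4$, but if its three perfect matchings are the color classes, then the first and last edges of every $P_4$ have the same color. The condition on $G+e$ is stronger than the classical one: joining two leaves of $K_{1,k-1}$ creates a copy of $T_k^*$, but for $k\ge5$ the new graph can be colored without a rainbow one (see the proof of Lemma~\ref{lem:components}(c)).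

For $k=4$ there is nothing to decide, since the only trees of order $4$ are $T_4^*=P_4$ and $K_{1,3}$. For $k\ge5$ the answer is yes.

\begin{theorem}\label{thm:main}
Let $k\ge5$.
\begin{itemize}
\item[(A)] $\operatorname{prsat}(n,T_k^*)=n-\left\lfloor\frac{n+k-1}{k+1}\right\rfloor$ for all $n\ge k+3$.
\item[(B)] If $T$ is a tree of order $k$ with $T\not\cong T_k^*$ and $T\not\cong K_{1,k-1}$, then $\operatorname{prsat}(n,T)\ge n-1-\frac{n-1}{k+2}$ for all $n$.
\item[(C)] If $T$ is a tree of order $k$ with $T\not\cong K_{1,k-1}$, then $\operatorname{prsat}(n,T)\le\frac{k-3}{2}\,n+C_T$ for all large $n$, where $C_T$ depends only on $T$.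
\item[(D)] $\operatorname{prsat}(n,K_{1,k-1})\ge\frac{k-2}{2}(n-k+2)$.
\end{itemize}
\end{theorem}

Throughout, $O(1)$ denotes a quantity bounded in terms of $T$ alone.

\begin{corollary}\label{cor:answer}
Let $T$ be a tree of order $k\ge5$ with $T\not\cong T_k^*$ and $T\not\cong K_{1,k-1}$. Then for all large $n$,
\[
\operatorname{prsat}(n,T_k^*)<\operatorname{prsat}(n,T)<\operatorname{prsat}(n,K_{1,k-1}).
\]
The left difference is at least $\frac{n}{(k+1)(k+2)}-O(1)$ and the right difference is at least $\frac n2-O(1)$.
\end{corollary}

\begin{proof}
Since $\lfloor m/(k+1)\rfloor\ge(m-k)/(k+1)$ for every integer $m$, we have $\lfloor\frac{n+k-1}{k+1}\rfloor\ge\frac{n-1}{k+1}$. By (A) and (B) the left difference is at least $\frac{n-1}{k+1}-1-\frac{n-1}{k+2}=\frac{n-1}{(k+1)(k+2)}-1$. By (C) and (D) the right difference is at least $\frac n2-\frac{(k-2)^2}2-C_T$.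
\end{proof}

Part (D) is a degree count (Section~\ref{sec:stars}). Parts (A) and (B) come from determining how small a tree component of a saturated graph can be (Section~\ref{sec:components}). Most of the work is in (C). Its method is shown on $P_5$ in Section~\ref{sec:seeds}, set up in general in Section~\ref{sec:tools}, and carried out in Sections~\ref{sec:typeI}--\ref{sec:split}.

\section{Stars}\label{sec:stars}

\begin{proof}[Proof of Theorem~\ref{thm:main}(D)]
Every copy of a star is rainbow in every coloring, so a graph is $K_{1,k-1}$-admissible exactly when its maximum degree is at most $k-2$. Let $G$ be properly rainbow $K_{1,k-1}$-saturated. If two nonadjacent vertices $u,v$ both had degree at most $k-3$, then $G+uv$ would still have maximum degree at most $k-2$. So the vertices of degree at most $k-3$ form a clique, and this clique has at most $k-2$ vertices because its vertices have degree at most $k-3$. The remaining $n-k+2$ or more vertices have degree exactly $k-2$, and $2e(G)\ge(k-2)(n-k+2)$.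
\end{proof}

\section{Small tree components}\label{sec:components}

A component that is a tree has one edge fewer than it has vertices, and any other component has at least as many edges as vertices. So a graph $G$ on $n$ vertices with $\tau$ tree components satisfies
\begin{equation}\label{eq:tau}
e(G)\ge n-\tau .
\end{equation}
A saturated graph with well below $n$ edges therefore needs many tree components, and these must be small. We shall see that, with at most one exception, a tree component has order at least $k+1$ when $T=T_k^*$ and at least $k+2$ for the other trees that are not stars. These are the denominators in (A) and (B). We also use the identity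
\begin{equation}\label{eq:floor}
\Bigl\lfloor\frac{n+k-1}{k+1}\Bigr\rfloor=1+\Bigl\lfloor\frac{n-2}{k+1}\Bigr\rfloor .
\end{equation}

\subsection{A star forest for $T_k^*$}

In a copy of $T_k^*$ all edges but one meet at the center, so only one edge can cause a repeated color, and one spare neighbor of the center repairs this.

\begin{lemma}\label{lem:hook}
Let $uxy$ be a path in a colored graph, and suppose that $u$ has at least $k-2$ neighbors other than $x$ and $y$. Then there is a rainbow $T_k^*$.
\end{lemma}

\begin{proof}
At most one edge at $u$ has the color of $xy$, and it is not $ux$. Take $ux$, $xy$ and $k-3$ edges from $u$ to vertices other than $x,y$ that do not have the color of $xy$.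
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}(A)]
Put $j=\lfloor\frac{n-2}{k+1}\rfloor$, so that $j\ge1$ because $n\ge k+3$. Let $G$ be the disjoint union of one $K_2$ and $j$ stars, each with at least $k$ leaves, with $n$ vertices in total. Then $e(G)=n-1-j$, which is the value in (A) by~\eqref{eq:floor}, and $G$ contains no $T_k^*$ because all its components are stars. Every nonedge $e$ has an end in one of the $j$ large stars, and a center is adjacent to its whole component, so $e$ is of one of the following three kinds. In each we name a path $uxy$ in $G+e$ with $u$ the center of a large star.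
\begin{itemize}
\item $e=xy$ joins two leaves of the star centered at $u$. Then $u$ has at least $k-2$ further neighbors.
\item $e=xy$ joins a leaf $x$ of the star centered at $u$ to a vertex $y$ of another component. Then $u$ has at least $k-1$ further neighbors.
\item $e=ux$ joins the center $u$ to a vertex $x$ of another component. As $G$ has no isolated vertex, $x$ has a neighbor $y$ in its component, and $u$ has at least $k$ further neighbors.
\end{itemize}
By Lemma~\ref{lem:hook} every coloring of $G+e$ has a rainbow $T_k^*$. The first kind of nonedge is the one that needs $k$ leaves.
\end{proof}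

\subsection{Which trees can be components}

In this subsection $T$ is a tree of order $k\ge5$ that is not a star, and $G$ is properly rainbow $T$-saturated. Because $T$ is connected, saturation can be tested on the components that the new edge touches.

\begin{lemma}\label{lem:local}
Let $e$ be a nonedge of $G$ and let $C$ be the union of the one or two components of $G$ that contain an end of $e$. Then every coloring of $C+e$ contains a rainbow $T$.
\end{lemma}

\begin{proof}
Let $\varphi$ be a coloring of $G$ with no rainbow $T$. Extend the given coloring of $C+e$ to $G+e$ by using $\varphi$ on the other components. The result is proper, so it has a rainbow $T$. This copy lies in one component of $G+e$, and it does not lie in a component colored by $\varphi$; so it lies in $C+e$.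
\end{proof}

To exclude a tree $C$ as a component it is thus enough to add one edge and color with few colors: a rainbow $T$ needs $k-1$ colors, so $k-2$ colors exclude it outright, and $k-1$ colors leave only a few subgraphs to inspect.

\begin{lemma}\label{lem:components}
\begin{itemize}
\item[(a)] At most one component of $G$ has order at most $2$.
\item[(b)] A tree component of order at least $3$ has a vertex of degree at least $k-1$, and so has order at least $k$.
\item[(c)] No tree component has order $k$.
\item[(d)] A tree component of order $k+1$ is $K_{1,k}$ or $T_{k+1}^*$.
\item[(e)] If $T\not\cong T_k^*$, then no tree component has order $k+1$.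
\end{itemize}
\end{lemma}

\begin{proof}
(a) Two such components joined by an edge have at most $4<k$ vertices, contrary to Lemma~\ref{lem:local}.

(b) Let $C$ be a tree component of order at least $3$ with maximum degree at most $k-2$. Two leaves $x,y$ of $C$ are nonadjacent, and $C+xy$ has exactly one cycle and maximum degree at most $k-2$. Color the cycle with at most $3\le k-2$ colors; this is where $k\ge5$ is used. Then color the other edges in order of increasing distance from the cycle. When an edge $uv$ is reached, with $u$ nearer to the cycle, no edge at $v$ is colored yet and at most $k-3$ edges at $u$ are, so one of $k-2$ colors is free. A coloring with $k-2$ colors has no rainbow $T$, contrary to Lemma~\ref{lem:local}.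

(c) By (b), such a component is $K_{1,k-1}$, with center $u$ and leaves $x_1,\dots,x_{k-1}$. Add $x_1x_2$ and give it the color of $ux_3$. There are $k$ edges and $k-1$ colors, so a rainbow subgraph with $k-1$ edges omits exactly one of $x_1x_2$ and $ux_3$. Omitting $x_1x_2$ leaves $K_{1,k-1}\not\cong T$, and omitting $ux_3$ leaves the triangle $ux_1x_2$. So there is no rainbow $T$.

(d) By (b) there is a vertex $u$ of degree $k$ or $k-1$. In the first case the component is $K_{1,k}$. In the second, the one vertex outside $u$ and its neighbors is adjacent to exactly one neighbor of $u$, which gives $T_{k+1}^*$.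

(e) Let the component be $K_{1,k}$ with center $u$, and join two leaves $x_1,x_2$. A subtree of order $k$ that avoids $x_1x_2$ is $K_{1,k-1}$. One that contains $x_1x_2$ contains $u$ and exactly one of $ux_1,ux_2$ (at least one by connectedness, not both because of the triangle), so it is $T_k^*$. Hence there is no copy of $T$ at all.

Let the component be $T_{k+1}^*$, with $u$ adjacent to $v,x_1,\dots,x_{k-2}$ and $v$ adjacent to $w$. Add $wx_1$, which closes the $4$-cycle $uvwx_1$, and color this cycle alternately: $uv$ and $wx_1$ get color $0$, while $vw$ and $ux_1$ get color $1$. Give $ux_i$ color $i$ for $2\le i\le k-2$. This is a proper coloring with $k-1$ colors, so a rainbow $T$ consists of $ux_2,\dots,ux_{k-2}$, one edge of color $0$ and one of color $1$. The choices $\{uv,vw\}$ and $\{wx_1,ux_1\}$ give $T_k^*$, the choice $\{uv,ux_1\}$ gives $K_{1,k-1}$, and the choice $\{wx_1,vw\}$ gives a disconnected graph. None of these is $T$.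
\end{proof}

\subsection{Counting tree components}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
By Lemma~\ref{lem:components}, all tree components of $G$ but at most one have order at least $k+2$. Setting aside a smallest tree component (if there is one) gives $(\tau-1)(k+2)\le n-1$, and (B) follows from~\eqref{eq:tau}.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}(A)]
Let $T=T_k^*$. By~\eqref{eq:tau} and~\eqref{eq:floor} it suffices to show that $(\tau-1)(k+1)\le n-2$. By Lemma~\ref{lem:components}(a)--(c), all tree components but at most one have order at least $k+1$. If $G$ has no isolated vertex, then either $\tau=0$ or we set aside a smallest tree component, which has at least $2$ vertices, and the inequality follows.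

Suppose that $v$ is an isolated vertex. Then $(\tau-1)(k+1)\le n-1$, and only equality has to be excluded. If equality holds, all other components are trees of order exactly $k+1$, and there is at least one. None is $T_{k+1}^*$: with $u,v',w$ its center, subdividing vertex and far leaf, $u$ has $k-2$ neighbors off the path $uv'w$, so by Lemma~\ref{lem:hook} the graph $G$ would not be admissible. By Lemma~\ref{lem:components}(d) all other components are $K_{1,k}$. Joining $v$ to a center gives a graph whose components are stars, which contains no $T_k^*$. This contradicts saturation.
\end{proof}

\section{Seeds, and the path $P_5$}\label{sec:seeds}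

For (C) we need, for every tree $T$ that is not a star, a saturated graph of average degree about $k-3$, one less than for the star. To write down such a graph and check all colorings of all one-edge extensions is hard. The following observation avoids this.

\begin{lemma}\label{lem:completion}
If $G_0$ is $T$-admissible, then there is a properly rainbow $T$-saturated graph $G\supseteq G_0$ on the same vertex set.
\end{lemma}

\begin{proof}
Take $G\supseteq G_0$ with the most edges among the $T$-admissible graphs on $V(G_0)$ that contain $G_0$.
\end{proof}

We have no control over which edges are added, so we choose the \emph{seed} $G_0$ in such a way that every admissible graph containing it is sparse. Theorem~\ref{thm:main}(C) follows from Lemma~\ref{lem:completion} and the next statement, in which saturation no longer appears.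

\begin{proposition}\label{prop:seed}
Let $T$ be a tree of order $k\ge5$ that is not a star. For all large $n$ there is a $T$-admissible graph $G_0$ on $n$ vertices such that every $T$-admissible graph $G\supseteq G_0$ on the same vertex set has at most $\frac{k-3}2n+C_T$ edges.
\end{proposition}

A good seed is admissible, but barely: almost any further edge should complete a rainbow $T$, whatever the coloring. The trees of order $5$ are $K_{1,4}$, $T_5^*$ and $P_5$, so $T=P_5$ is the first case of Corollary~\ref{cor:answer}. Here we need $n+O(1)$ edges, against about $\frac32n$ for $K_{1,4}$.

\medskip\noindent\emph{The star is not a good seed.} Let $y_0$ be joined to $n-1$ leaves. Add a matching of $\lfloor\frac{n-1}2\rfloor$ edges among the leaves, all in one new color. The components of the graph minus $y_0$ have at most two vertices, so every $P_5$ has $y_0$ in the middle, and its first and last edges are matching edges of the same color. This graph is admissible and has about $\frac32n$ edges.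

The trouble is that one color blocks all ways to continue a path $w'wy_0$ by two edges. In a $K_4$ at $y_0$ no single color can do that.

\begin{lemma}\label{lem:K4}
In a colored $K_4$ on $\{y_0,z_1,z_2,z_3\}$, for every color $c$ there are $i\ne j$ such that neither $y_0z_i$ nor $z_iz_j$ has color $c$.
\end{lemma}

\begin{proof}
If $y_0z_s$ has color $c$, take $j=s$ and any $i\ne s$: then $y_0z_i$ and $z_iz_s$ both meet $y_0z_s$. Otherwise no edge at $y_0$ has color $c$ and at most one edge of the triangle $z_1z_2z_3$ has; let $z_iz_j$ be another edge of the triangle.
\end{proof}

\noindent\emph{A good seed.} Let $G_0$ consist of a $K_4$ on $\{y_0,z_1,z_2,z_3\}$ and a set $N$ of $n-4$ further vertices joined to $y_0$. A vertex of $N$ can only be an end of a path, next to $y_0$, so every $P_5$ in $G_0$ has the form $xy_0z_iz_jz_l$ with $x\in N$. If the $K_4$ is colored by its three perfect matchings, then $y_0z_i$ and $z_jz_l$ have the same color. So $G_0$ is admissible. (A larger supply of paths of length two at $y_0$ would be dangerous: two disjoint ones form a $P_5$. The $K_4$ has no room for two.)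

Now let $G\supseteq G_0$ have a coloring $\varphi$ with no rainbow $P_5$; it need not extend the coloring just used. Call $w\in N$ \emph{typical} if $\varphi(wy_0)$ is not the color of an edge of the triangle $z_1z_2z_3$. At most three vertices of $N$ are not typical. Suppose that a typical $w$ has a neighbor $w'\in N$, and take $i,j$ from Lemma~\ref{lem:K4} for $c=\varphi(ww')$. In the path $w'wy_0z_iz_j$ consecutive edges have different colors, $w'w$ differs from $y_0z_i$ and $z_iz_j$ by the choice of $i,j$, and $wy_0$ differs from $z_iz_j$ because $w$ is typical. The path is rainbow, a contradiction. So $N$ spans at most three edges. Suppose next that $z_1$ has five neighbors in $N$. We build a path $x_1y_0x_2z_1x_3$: let $x_2$ be any of the five; let $x_1\in N\setminus\{x_2\}$ have $\varphi(x_1y_0)\ne\varphi(x_2z_1)$; and let $x_3$ be one of the five other than $x_1,x_2$ with $\varphi(z_1x_3)\notin\{\varphi(x_1y_0),\varphi(y_0x_2)\}$, which excludes at most four vertices in all. This path is rainbow. So each $z_s$ has at most four neighbors in $N$, and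
\[
e(G)\le 6+(n-4)+3+12=n+17 .
\]

The general proof has the same three ingredients: a bounded \emph{core} $Z$ and a large set $N$ of vertices with identical neighborhoods in the seed; a few \emph{rigid} vertices of $T$ whose positions are forced and whose edge colors must be compared by hand; and \emph{greedy} vertices, which have so many candidate positions that colors are no obstacle.

\section{Greedy embedding and the three types of trees}\label{sec:tools}

From now on $T$ is a fixed tree of order $k\ge5$ that is not a star, ``admissible'' means $T$-admissible, and $M=k^2$.

\subsection{Greedy embedding}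

Let $G$ be a colored graph and $R\subseteq V(T)$. A \emph{rainbow placement} of $R$ is an injective map $f\colon R\to V(G)$ that sends the edges of $T[R]$ to edges of $G$ of pairwise distinct colors. A rainbow placement of $V(T)$ is a rainbow $T$.

\begin{lemma}\label{lem:greedy}
Let $f$ be a rainbow placement of $R$, let $v\in V(T)\setminus R$, and let $S$ be a set of at least $M$ vertices of $G$, each adjacent to $f(u)$ for every neighbor $u\in R$ of $v$. Then $f$ extends to a rainbow placement of $R\cup\{v\}$ with $f(v)\in S$.
\end{lemma}

\begin{proof}
At most $k-1$ vertices are used, and at most $k-2$ colors, since $T[R]$ is a forest on at most $k-1$ vertices. For each of the at most $k-1$ vertices $f(u)$ and each used color, at most one edge at $f(u)$ has that color. So at most $(k-1)+(k-1)(k-2)=(k-1)^2<M$ vertices of $S$ are excluded. For any other choice of $f(v)$ the new edges have unused colors, and these are distinct because the new edges share the vertex $f(v)$.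
\end{proof}

Applying the lemma repeatedly gives the form that is used most often.

\begin{corollary}\label{cor:indep}
Let $f$ be a rainbow placement of $R$. Suppose that $V(T)\setminus R$ is independent in $T$ and that for every $v\in V(T)\setminus R$ the images of the neighbors of $v$ have at least $M$ common neighbors in $G$. Then $G$ contains a rainbow $T$.
\end{corollary}

A tree is bipartite, and its bipartition is unique; we call the two parts the \emph{sides} of $T$. Two vertices are on the same side exactly when their distance is even. Taking $R$ to be a side, which spans no edge, we obtain the following.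

\begin{corollary}\label{cor:common}
If $G$ is admissible and $b$ is the size of a side of $T$, then no $b$ vertices of $G$ have $M$ common neighbors.
\end{corollary}

In the opposite direction, let $K_{A,N}$ be the complete bipartite graph with parts $A$ and $N$. A connected subgraph of $K_{A,N}$ has one of its sides in $A$ and the other in $N$. So $K_{A,N}$ contains no $T$ when $|A|$ is smaller than both sides of $T$.

\subsection{The edge budget}

Every seed $G_0$ below has vertex set $Z\cup N$, where the core $Z$ has a size depending only on $T$ and $|N|=n-|Z|\ge M$. The letter $G$ always denotes an admissible graph containing $G_0$ on the same vertex set, and $\varphi$ a coloring of $G$ with no rainbow $T$. We prove two bounds, with $c=O(1)$: all but $c$ vertices of $N$ have at most $\alpha$ neighbors in $Z$, and $N$ spans at most $\frac\delta2|N|+c$ edges. Counting the edges inside $Z$, between $Z$ and $N$, and inside $N$ gives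
\begin{equation}\label{eq:budget}
e(G)\le\binom{|Z|}2+\bigl(\alpha|N|+c|Z|\bigr)+\Bigl(\frac\delta2|N|+c\Bigr)\le\frac{2\alpha+\delta}2\,n+O(1).
\end{equation}
So Proposition~\ref{prop:seed} asks for $2\alpha+\delta\le k-3$: a neighbor in the core costs twice as much as a neighbor in $N$.

\subsection{Three types}

An extra edge $ww'$ inside $N$ is most easily used as a pendant edge of $T$, with a leaf at $w'$. What the rest of the seed must provide then depends on where the leaves of $T$ lie. For $v\in V(T)$ let $\lambda(v)$ be the number of neighbors of $v$ that are leaves.

\begin{lemma}\label{lem:types}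
The tree $T$ is of one of the following types.
\begin{itemize}
\item[(I)] Some vertex $p$, on a side $X$ with opposite side $Y$, has $\lambda(p)\ge1$ and $|Y|-|X|\le\lambda(p)-2$.
\item[(II)] The sides have equal size and $\lambda(v)\le1$ for all $v$.
\item[(III)] All leaves lie on one side $X$.
\end{itemize}
In type (III), with $Y$ the other side and $d=|X|-|Y|$, we have $|Y|\ge2$, every $y\in Y$ has degree at least $2$, and
\begin{equation}\label{eq:excess}
\sum_{y\in Y}(\deg y-2)=d-1 ;
\end{equation}
in particular $d\ge1$.
\end{lemma}

\begin{proof}
Suppose that $T$ is not of type (III). Then both sides contain a leaf, so both sides contain a vertex with a leaf neighbor. If the sides differ in size, let $X$ be the larger one and $p\in X$ with $\lambda(p)\ge1$; then $|Y|-|X|\le-1\le\lambda(p)-2$. If they have equal size, then either some $p$ has $\lambda(p)\ge2$, which is type (I), or $T$ is of type (II). In type (III), $|Y|\ge2$ because $T$ is not a star, and $Y$ contains no leaf. Every edge has exactly one end in $Y$, so $\sum_{y\in Y}\deg y=|X|+|Y|-1$, which is~\eqref{eq:excess}.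
\end{proof}

The table lists the seeds and the values of $\alpha$ and $\delta$ that are proved for them.

\begin{center}
\begin{tabular}{llcccc}
\hline
type of $T$ & seed & $\alpha$ & $\delta$ & $2\alpha+\delta$ & section\\
\hline
(I) & $K_{A,N}$ & $|Y|-\lambda(p)$ & $\lambda(p)-1$ & $\le k-3$ & \ref{sec:typeI}\\
(II), not a path & $K_{A,N}$ and a $K_4$ & $|X|-2$ & $0$ & $k-4$ & \ref{sec:K4}\\
(III), $d=1$ & $K_{A,N}$ and a $K_4$ & $|X|-2$ & $0$ & $k-3$ & \ref{sec:K4}\\
(II), $P_k$ with $k\ge8$ & $K_{A,N}$ and a tree & $k/2-2$ & $0$ & $k-4$ & \ref{sec:paths}\\
(II), $P_6$ & a tree & $1$ & $1$ & $3$ & \ref{sec:paths}\\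
(III), $d\ge2$ & two linked bipartite graphs & $|Y|-1$ & $d-1$ & $k-3$ & \ref{sec:split}\\
\hline
\end{tabular}
\end{center}

\section{Type (I): a complete bipartite seed}\label{sec:typeI}

Let $p\in X$ be as in (I), let $\Lambda\subseteq Y$ be the set of leaf neighbors of $p$, and put $\lambda=|\Lambda|$. The plan is to place $p$ at a vertex $w\in N$ and its leaves at neighbors of $w$ in $N$. The core then has to hold only $Y\setminus\Lambda$, and all rigid edges meet at $w$, so they are rainbow for free.

Let $a=|Y|-\lambda$. Then $a\ge1$, since otherwise every vertex of $Y$ is a leaf at $p$ and $T$ is a star. Let $G_0=K_{A,N}$ with core $Z=A$, $|A|=a$. We have $a<|Y|$, and $a\le|X|-2$ by (I), so $G_0$ contains no $T$.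

\medskip\noindent\emph{Every $w\in N$ has at most $\lambda-1$ neighbors in $N$.} Suppose that $w$ has $\lambda$ of them. Let $R=Y\cup\{p\}$; map $Y\setminus\Lambda$ bijectively to $A$, map $p$ to $w$, and map $\Lambda$ to $\lambda$ neighbors of $w$ in $N$. The edges of $T[R]$ are the edges at $p$; they go to edges at $w$, which have distinct colors. The remaining vertices $X\setminus\{p\}$ are independent, and their neighbors lie in $Y\setminus\Lambda$, whose image $A$ is joined to all of $N$. Corollary~\ref{cor:indep} gives a rainbow $T$, a contradiction.

\medskip
So~\eqref{eq:budget} holds with $\alpha=a$ and $\delta=\lambda-1$, and since $2|Y|=k+(|Y|-|X|)$,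
\[
2\alpha+\delta=2|Y|-\lambda-1=k+(|Y|-|X|)-\lambda-1\le k-3 .
\]

For example, $T_k^*$ is of type (I) with $p$ the subdividing vertex, $\lambda=1$, $|Y|=2$; the seed is the star $K_{1,n-1}$ and no edge can be added. The inequality in (I) is exactly what the argument needs. If $|Y|-|X|=\lambda-1$, the seed is still $T$-free but $2\alpha+\delta=k-2$, which is no better than the star; this happens in type (II). If $|Y|-|X|\ge\lambda$, then $a\ge|X|$ and the seed is not admissible by Corollary~\ref{cor:common}; this happens in type (III), where a vertex $p$ with a leaf neighbor is on the smaller side and $\lambda(p)\le\deg p-1\le d$ by~\eqref{eq:excess}. In the remaining types the part $A$ must therefore be smaller, and a bounded gadget has to hold the vertices of $T$ that no longer fit.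

\section{The $K_4$ seed}\label{sec:K4}

This section treats the trees of type (II) that are not paths and the trees of type (III) with $d=1$, such as $P_5$. In both, the seed of Section~\ref{sec:typeI} has $|A|$ too large by one. We remove one vertex from $A$ and let a $K_4$ carry a pendant path of length two.

\begin{lemma}\label{lem:pendant}
Let $T$ be of type (II) and not a path, or of type (III) with $d=1$. Then $\lambda(v)\le1$ for all $v$, and the sides can be named $X,Y$ so that
\begin{itemize}
\item[(a)] either $|Y|=|X|$, or $|Y|=|X|-1$ and all vertices of $Y$ have degree $2$;
\item[(b)] $X$ contains two leaves $\ell,\ell'$ such that the neighbor $p'$ of $\ell'$ has degree $2$.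
\end{itemize}
The neighbor $p$ of $\ell$ is different from $p'$, and the second neighbor $q'$ of $p'$ lies in $X\setminus\{\ell,\ell'\}$.
\end{lemma}

\begin{proof}
Type (III), $d=1$. By~\eqref{eq:excess} all vertices of $Y$ have degree $2$. A vertex of degree $2$ with two leaf neighbors would force $T=P_3$, and vertices of $X$ have no leaf neighbors, so $\lambda\le1$. Any two leaves satisfy (b).

Type (II), not a path. Let $v_0v_1\cdots v_D$ be a longest path; $D\ge3$ as $T$ is not a star. Every neighbor of $v_1$ other than $v_2$ is a leaf, since otherwise the path could be made longer. As $\lambda(v_1)\le1$, we get $\deg v_1=2$, and by symmetry $\deg v_{D-1}=2$. If $v_0$ and $v_D$ are on the same side, take them as $\ell'$ and $\ell$. Otherwise we use that a tree which is not a path has a third leaf $\ell$; it is on the side of one of $v_0,v_D$, which we take as $\ell'$.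

In both cases $\lambda(p')=1$, so $p\ne p'$ and $q'$ is not a leaf.
\end{proof}

Since $|X|\ge k/2$, we have $|X|\ge3$. Let $G_0$ consist of $K_{A,N}$ with $|A|=|X|-2\ge1$ and a triangle $z_1z_2z_3$ whose vertices are joined to one vertex $y_0\in A$. The core is $Z=A\cup\{z_1,z_2,z_3\}$, and $K$ denotes the $K_4$ on $\{y_0,z_1,z_2,z_3\}$.

\medskip\noindent\emph{$G_0$ is admissible.} Color $K$ by its three perfect matchings and give all other edges distinct new colors. Suppose that there is a rainbow $T$, and identify $T$ with this copy. Both sides of $T$ are larger than $A$, so the copy does not lie in $K_{A,N}$ and contains some $z_i$. Since $k>4$ it also has a vertex outside $K$, so it contains $y_0$, the only vertex of $K$ with neighbors outside $K$. Let $T_{\mathrm{in}}$ be the set of vertices of the copy in the triangle and $T_{\mathrm{out}}$ the rest. A path between two vertices outside the triangle cannot visit the triangle, for it would pass through $y_0$ twice. So $T_{\mathrm{out}}$ spans a connected subgraph of $K_{A,N}$ containing $y_0\in A$. If $S$ is the side of $T$ that contains $y_0$, then $S\cap T_{\mathrm{out}}\subseteq A$, and so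
\[
|S\cap T_{\mathrm{in}}|\ge|S|-|X|+2 .
\]
Also, by connectedness, $y_0$ has a neighbor in $T_{\mathrm{in}}$, and it is not in $S$.

If $|S|=|X|$, then $T_{\mathrm{in}}=\{y,x,x'\}$ with $x,x'\in S$ and $y\notin S$. The neighbors of $x$ and $x'$ lie in $K$ and not in $S$, so both are leaves at $y$ and $\lambda(y)\ge2$, a contradiction.

Otherwise $S=Y$, $|Y|=|X|-1$, and all vertices of $Y$ have degree $2$. There is $y'\in Y\cap T_{\mathrm{in}}$. Its two neighbors $x,x'$ lie in $K$ and in $X$, so they are not $y_0$, and $T_{\mathrm{in}}=\{x,y',x'\}$. The neighbor of $y_0$ in $T_{\mathrm{in}}$ is one of $x,x'$, say $x$. Then the copy contains the disjoint edges $y_0x$ and $y'x'$ of $K$, which have the same color. This is a contradiction, and the only place in the proof of Proposition~\ref{prop:seed} where a seed may contain $T$.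

\medskip
Now consider $G$ and $\varphi$. Let $\Gamma$ be the set of colors of the six edges of $K$, and call $w\in N$ \emph{typical} if no edge from $w$ to $A$ has a color in $\Gamma$. Each color occurs at most once at each vertex of $A$, so at most $6|A|$ vertices of $N$ are not typical.

\medskip\noindent\emph{A typical vertex has no neighbor in $N$.} Let $w$ be typical with a neighbor $w'\in N$, put $c=\varphi(ww')$, and take $i,j$ from Lemma~\ref{lem:K4}. Let $R=X\cup\{p,p'\}$. Map $X\setminus\{\ell,\ell'\}$ bijectively to $A$ with $q'\mapsto y_0$, and let
\[
p\mapsto w,\qquad \ell\mapsto w',\qquad p'\mapsto z_i,\qquad \ell'\mapsto z_j .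
\]
The edges of $T[R]$ are those at $p$ and the two edges at $p'$. The former go to $ww'$ and to edges from $w$ to $A$; their colors are distinct, and each is $c$ or lies outside $\Gamma$. The latter go to $z_iy_0$ and $z_iz_j$; their colors are distinct and lie in $\Gamma\setminus\{c\}$. So this is a rainbow placement. The vertices of $Y\setminus\{p,p'\}$ have all their neighbors in $X\setminus\{\ell,\ell'\}$, whose image $A$ is joined to all of $N$. Corollary~\ref{cor:indep} gives a rainbow $T$, a contradiction.

\medskip\noindent\emph{Each $z_s$ has fewer than $M$ neighbors in $N$.} Suppose, renumbering, that $z_1$ has $M$ neighbors in $N$. Then $z_1$ can serve as the missing vertex of $A$. Let $R=X\cup\{p'\}$; map $X\setminus\{\ell'\}$ bijectively to $A\cup\{z_1\}$ with $q'\mapsto y_0$, and let $p'\mapsto z_2$, $\ell'\mapsto z_3$. The edges of $T[R]$ go to $z_2y_0$ and $z_2z_3$, which have different colors. The vertices of $Y\setminus\{p'\}$ have their neighbors mapped into $A\cup\{z_1\}$, which has $M$ common neighbors. Corollary~\ref{cor:indep} again gives a contradiction.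

\medskip
Hence $N$ spans at most $\binom{6|A|}2$ edges, and all but $3M$ vertices of $N$ have their core neighbors in $A$. So~\eqref{eq:budget} holds with $\alpha=|X|-2$ and $\delta=0$. If $|Y|=|X|$, then $2\alpha=k-4$. If $|Y|=|X|-1$, then $2|X|=k+1$ and $2\alpha=k-3$.

\section{Paths of even order}\label{sec:paths}

The trees of type (II) that remain are the paths $P_k$ with $k=2\beta\ge6$. Their two leaves are on opposite sides, so Lemma~\ref{lem:pendant}(b) fails. If one end of the path starts as $w',w$ in $N$ and then alternates between $A$ and $N$, the side of $w'$ is the one placed in $A$. The last vertex of that side is the second to last vertex of the path, and to keep it out of $A$ the gadget has to take the last three vertices. A tree of depth $3$ with many branches does this greedily.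

\subsection{The case $k\ge8$}

Let $G_0$ consist of $K_{A,N}$ with $|A|=\beta-2$ and a rooted tree $B$ of depth $3$ whose root is a vertex $y_0\in A$, which is otherwise disjoint from $A\cup N$, and in which every vertex at depth less than $3$ has $M$ children. The core is $Z=A\cup V(B)$.

\medskip\noindent\emph{$G_0$ contains no $P_k$.} A path inside $B$ has at most $7<k$ vertices; this is where $k\ge8$ is used. A path inside $K_{A,N}$ has at most $2(\beta-2)+1$ vertices. Any other path passes through $y_0$ and consists of at most $3$ vertices of $B-y_0$ and a path in $K_{A,N}$ starting at $y_0\in A$, which has at most $2(\beta-2)$ vertices; the total is at most $2\beta-1$.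

\medskip\noindent\emph{$N$ spans no edge of $G$.} Let $ww'$ be such an edge, and write $A=\{h_1,\dots,h_{\beta-2}\}$ with $h_{\beta-2}=y_0$. We build a path
\[
w',\,w,\,h_1,\,x_1,\,h_2,\,\dots,\,x_{\beta-3},\,h_{\beta-2},\,b_1,\,b_2,\,b_3
\]
with $2+(\beta-2)+(\beta-3)+3=2\beta$ vertices. Place $w',w$ and the $h_i$ first; the path has only the edges $w'w$ and $wh_1$ among them, and these meet. By Lemma~\ref{lem:greedy} choose each $x_i$ in $N$, then $b_1$ among the children of $y_0$, $b_2$ among the children of $b_1$, and $b_3$ among the children of $b_2$. The result is a rainbow $P_k$.

\medskip\noindent\emph{Each $z\in V(B)\setminus\{y_0\}$ has fewer than $M$ neighbors in $N$.} Otherwise write $A\cup\{z\}=\{h_1,\dots,h_{\beta-1}\}$ with $h_{\beta-1}=y_0$, and build a path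
\[
x_1,\,h_1,\,x_2,\,h_2,\,\dots,\,x_{\beta-1},\,h_{\beta-1},\,b_1,\,b_2
\]
with $2(\beta-1)+2=2\beta$ vertices. Place the $h_i$ first; the path has no edge among them. By Lemma~\ref{lem:greedy} choose the $x_i$ among the neighbors of $z$ in $N$, then $b_1$ among the children of $y_0$ and $b_2$ among the children of $b_1$.

\medskip
So all but $M|V(B)|$ vertices of $N$ have their core neighbors in $A$, and~\eqref{eq:budget} holds with $\alpha=\beta-2$, $\delta=0$ and $2\alpha+\delta=k-4$.

\subsection{The case $k=6$}

The tree $B$ contains $P_7$, so it cannot be used. We keep only its part below one child $z$ of $y_0$. The edge $y_0z$ is then rigid and its color may clash with that of $ww'$. The budget $2\alpha+\delta\le3$ with $\alpha=1$ allows $\delta=1$, which pays for this clash.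

Let $G_0$ be the tree in which $z$ is adjacent to $y_0,u_1,\dots,u_M$, each $u_i$ is adjacent to $M$ leaves of its own, and $y_0$ is adjacent to all vertices of $N$. The core $Z$ consists of all vertices outside $N$. Every vertex is within distance $2$ of $z$, so a path in this tree has at most $5$ vertices and $G_0$ contains no $P_6$.

Let $\Gamma$ be the set of $\varphi$-colors of the edges of $G_0$ inside $Z$, and call $w\in N$ \emph{typical} if $\varphi(wy_0)\notin\Gamma$. At most $|\Gamma|=O(1)$ vertices of $N$ are not typical. In each of the following claims the opposite assumption yields a rainbow $P_6$: a rigid subpath is placed first, and the other vertices are added by Lemma~\ref{lem:greedy}, with $x$ chosen in $N$, with $u$ chosen among $u_1,\dots,u_M$, and with $v'$ chosen among the $M$ leaves of the vertex that precedes it. In a rigid subpath with three edges only the first and last colors need to be compared.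
\begin{itemize}
\item \emph{Every $w\in N$ has at most one neighbor in $N$.} Of two such neighbors, one, say $w'$, has $\varphi(ww')\ne\varphi(y_0z)$. Use $w'\,w\,y_0\,z\,u\,v'$ with rigid part $w'wy_0z$.
\item \emph{No $w\in N$ is adjacent to $z$.} Use $x\,y_0\,w\,z\,u\,v'$ with rigid part $y_0wz$.
\item \emph{No typical $w$ is adjacent to any $u_i$.} Use $x\,y_0\,w\,u_i\,z\,u$ with rigid part $y_0wu_iz$; here $\varphi(y_0w)\notin\Gamma$ and $\varphi(u_iz)\in\Gamma$.
\item \emph{No typical $w$ is adjacent to a leaf $v$ of any $u_i$.} Use $x\,y_0\,w\,v\,u_i\,v'$ with rigid part $y_0wvu_i$; here $\varphi(y_0w)\notin\Gamma$ and $\varphi(vu_i)\in\Gamma$.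
\end{itemize}
So $y_0$ is the only core neighbor of a typical vertex, and~\eqref{eq:budget} holds with $\alpha=\delta=1$ and $2\alpha+\delta=3=k-3$.

\section{Type (III) with $d\ge2$: a split core}\label{sec:split}

Here $k=2|Y|+d$, so $\alpha=|Y|-1$ and $\delta=d-1$ meet the budget exactly. The value of $\alpha$ comes for free from Corollary~\ref{cor:common}, whatever the core is. The difficulty is to bound the degrees inside $N$ by $d-1$.

We again place a vertex $p\in Y$ and its leaves in $N$. The neighbor $q\in X$ of $p$ then sits in the core. To continue with $X$ in the core and $Y$ in $N$ would need too large a core, as we saw at the end of Section~\ref{sec:typeI}. So the embedding has to change orientation at $q$: beyond $q$, the side $Y$ goes into the core and $X$ is placed greedily. The edges from $q$ to these vertices of $Y$ lie inside the core and are rigid. Their colors have to be avoided by the leaf edges at $p$, and each costs one spare neighbor of $w$. A neighbor $y$ of $q$ that carries just one leaf $\ell_y$ costs nothing: it can be placed greedily in $N$, with $\ell_y$ taking its place in the core. We choose $p$ and $q$ so that the total cost is at most $d-1$.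

The smallest case shows the construction. Let $k=6$, let $q$ be adjacent to $p$ and $y^*$, let $p$ have one leaf and $y^*$ two; then $|Y|=2$ and $d=2$. The seed is a double star: an edge $y_0b$, with $N$ joined to $y_0$ and $M$ further vertices joined to $b$. It has diameter $3$ and $T$ has diameter $4$, so it contains no $T$. If $w\in N$ has two neighbors in $N$, one of them, $w'$, has $\varphi(ww')\ne\varphi(y_0b)$; the path $w'wy_0b$ is rainbow, and two greedy leaves at $b$ complete a rainbow $T$.

\subsection{Vertex covers}

A \emph{vertex cover} of a graph is a set of vertices that meets every edge. The next lemma will show that the seed is $T$-free; it uses only that $Y$ contains no leaf.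

\begin{lemma}\label{lem:cover}
Every vertex cover $S$ of $T$ with $|S|\le|Y|$ is equal to $Y$.
\end{lemma}

\begin{proof}
Let $U=Y\setminus S$ and let $U'\subseteq X$ be the set of neighbors of vertices of $U$; then $U'\subseteq S$. Suppose $U\ne\emptyset$. The forest induced on $U\cup U'$ has at least $2|U|$ edges, and a nonempty forest has more vertices than edges, so $|U'|\ge|U|+1$. Then $|S|\ge|Y\setminus U|+|U'|>|Y|$, a contradiction. So $Y\subseteq S$, and $S=Y$.
\end{proof}

\subsection{The choice of $p$ and $q$}

By~\eqref{eq:excess} and $d\ge2$ there is $y^*\in Y$ with $\deg y^*\ge3$. For a vertex $q\in X$ that is not a leaf, let $P(q)$ be the set of neighbors of $q$ all of whose other neighbors are leaves. A longest path $v_0v_1\cdots v_D$ of $T$ joins two leaves, which are in $X$, so $D$ is even; and $D\ge4$ because $T$ is not a star.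

\emph{If $D=4$}, let $q=v_2\in X$. Every vertex is within distance $2$ of $q$, since otherwise there would be a longer path. So $Y$ is the set of neighbors of $q$, all vertices at distance $2$ are leaves, and $P(q)=Y$. Let $p$ be any vertex of $Y\setminus\{y^*\}$.

\emph{If $D\ge6$}, then $v_2$ and $v_{D-2}$ are distinct vertices of $X$ that are not leaves. A vertex of $P(q)$ has $q$ as its only neighbor that is not a leaf, so $y^*$ is not in both $P(v_2)$ and $P(v_{D-2})$. Reversing the path if necessary, let $q=v_2$ with $y^*\notin P(q)$. Every neighbor $y\ne v_3$ of $q$ is in $P(q)$: if $y$ had a neighbor $x\ne q$ with a further neighbor $x'$, then $x'xyv_2v_3\cdots v_D$ would have length $D+1$. Let $p=v_1\in P(q)$ and $r=v_3$. Then $r\notin P(q)$, because $v_4$ is not a leaf.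

In both cases $p\in P(q)$. Let $\Lambda$ be the set of leaf neighbors of $p$ and $\lambda=|\Lambda|=\deg p-1\ge1$. Split the other neighbors of $q$ as
\[
Q_2=\{y\in P(q)\setminus\{p\}:\deg y=2\},\qquad Q_3=N_T(q)\setminus(\{p\}\cup Q_2),
\]
where $N_T(q)$ is the set of neighbors of $q$, and put $t=|Q_2|$, $s=|Q_3|$ and $Y_1=Y\setminus(\{p\}\cup Q_2)\supseteq Q_3$. For $y\in Q_2$ let $\ell_y$ be its leaf. The set $Y_1$ is not empty: it contains $y^*$ if $D=4$ and $r$ if $D\ge6$.

\begin{lemma}\label{lem:cost}
$\lambda+s\le d$.
\end{lemma}

\begin{proof}
All terms of the sum~\eqref{eq:excess} are nonnegative. The term of $p$ is $\lambda-1$, and each vertex of $Q_3\cap P(q)$ has degree at least $3$ and contributes at least $1$. If $D=4$, then $Q_3\subseteq P(q)$, so $d-1\ge\lambda-1+s$. If $D\ge6$, then $Q_3\cap P(q)=Q_3\setminus\{r\}$ has $s-1$ elements. The vertex $r$ may have degree $2$, but $y^*\notin P(q)$ has not been counted and contributes at least $1$. Again $d-1\ge\lambda-1+s$.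
\end{proof}

\subsection{The seed}

Let $V(G_0)=B_1\cup W\cup B_2\cup N$ with $|B_1|=|Y_1|$, $|W|=M$ and $B_2=\{y_0,h_1,\dots,h_t\}$, and fix $B_1'\subseteq B_1$ with $|B_1'|=s$. The edges of $G_0$ are all edges between $B_1$ and $W$, all edges between $B_2$ and $N$, and all edges between $y_0$ and $B_1'$ (Figure~\ref{fig:split}). The core is $Z=B_1\cup W\cup B_2$, and $|B_1\cup B_2|=|Y_1|+t+1=|Y|$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[rounded corners] (0,2) rectangle (4,3);
\node[above] at (2,3) {$B_1$};
\node at (1.1,2.5) {$Y_1\setminus Q_3$};
\draw[dashed,rounded corners] (2.3,2.12) rectangle (3.88,2.88);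
\node at (3.1,2.5) {$B_1'\colon Q_3$};
\draw[rounded corners] (0,0) rectangle (4,1);
\node[below] at (2,0) {$W$};
\node at (2,0.5) {$X\setminus R$ (greedy)};
\draw[rounded corners] (5.5,2) rectangle (10,3);
\node[above] at (7.75,3) {$B_2$};
\fill (5.85,2.5) circle (1.5pt);
\node[right] at (5.9,2.5) {$y_0\colon q$};
\node at (8.6,2.5) {$h_1,\dots,h_t\colon \ell_y$};
\draw[rounded corners] (5.5,0) rectangle (10,1);
\node[below] at (7.75,0) {$N$};
\node at (7.75,0.5) {$p$, \ $\Lambda$; \ $Q_2$ (greedy)};
\draw[line width=2pt] (2,2)--(2,1);
\draw[line width=2pt] (7.75,2)--(7.75,1);
\draw (5.85,2.5)--(3.88,2.75);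
\draw (5.85,2.5)--(3.88,2.25);
\end{tikzpicture}
\caption{The seed for a tree with all leaves on the side $X$ and $|X|-|Y|\ge2$. Thick lines are complete bipartite graphs, and $y_0$ is joined to all of $B_1'$. Each box shows the vertices of $T$ that are placed in it when a vertex of $N$ has too many neighbors in $N$. On the left the side $Y$ is in the upper box; on the right the upper box holds vertices of $X$.}
\label{fig:split}
\end{figure}

\medskip\noindent\emph{$G_0$ contains no $T$.} The set $B_1\cup B_2$ meets every edge of $G_0$, so its intersection with a copy of $T$ is a vertex cover of the copy with at most $|Y|$ vertices. By Lemma~\ref{lem:cover} it is the side $Y$ of the copy. Thus the copy contains all of $B_1\cup B_2$ and uses no edge inside this set. Without those edges $G_0$ has no path from $B_1$ to $B_2$. Both sets are nonempty ($B_1$ because $Y_1\ne\emptyset$), so the copy is disconnected, a contradiction.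

\medskip\noindent\emph{Every $w\in N$ has at most $d-1$ neighbors in $N$.} Suppose that $w$ has at least $d\ge\lambda+s$ neighbors in $N$ (Lemma~\ref{lem:cost}). Let $\Phi=\{\varphi(y_0b):b\in B_1'\}$. At most $s$ edges at $w$ have a color in $\Phi$, so $w$ has $\lambda$ neighbors in $N$ joined to it by colors outside $\Phi$. Let
\[
R=Y_1\cup\{p,q\}\cup\Lambda\cup\{\ell_y:y\in Q_2\}.
\]
Map $q$ to $y_0$, $p$ to $w$, and $\Lambda$ to the $\lambda$ chosen neighbors; map $Y_1$ bijectively to $B_1$ with $Q_3$ onto $B_1'$, and the leaves $\ell_y$ bijectively to $h_1,\dots,h_t$. The vertices of $X$ in $R$ are $q$, the leaves in $\Lambda$, and the $\ell_y$, whose neighbors $y$ are not in $R$. So the edges of $T[R]$ are $pq$, the edges from $p$ to $\Lambda$, and the edges from $q$ to $Q_3$. Their images are $wy_0$, $\lambda$ edges at $w$ with colors outside $\Phi$, and $s$ edges at $y_0$ with colors in $\Phi$. The edge $wy_0$ meets all the others, so all colors are distinct.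

The remaining vertices are $Q_2\cup(X\setminus R)$. Each $y\in Q_2$ has the neighbors $q,\ell_y\in R$, mapped into $B_2$, which is joined to all of $N$. Each $x\in X\setminus R$ is adjacent neither to $p$ nor to a vertex of $Q_2$, since all neighbors of those vertices are in $R$; so its neighbors are in $Y_1$, mapped into $B_1$, which is joined to the $M$ vertices of $W$. In particular the remaining vertices are independent, and Corollary~\ref{cor:indep} gives a rainbow $T$, a contradiction.

\medskip\noindent\emph{The count.} A vertex of $N$ with at least $|Y|$ neighbors in $Z$ is a common neighbor of some $|Y|$-element subset of $Z$, and by Corollary~\ref{cor:common} each such subset has fewer than $M$ common neighbors. So at most $M\binom{|Z|}{|Y|}=O(1)$ vertices of $N$ have more than $|Y|-1$ neighbors in $Z$. Thus~\eqref{eq:budget} holds with $\alpha=|Y|-1$, $\delta=d-1$ and $2\alpha+\delta=2|Y|+d-3=k-3$.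

\medskip
By Lemma~\ref{lem:types}, Sections~\ref{sec:typeI}--\ref{sec:split} cover every tree of order $k\ge5$ that is not a star. This proves Proposition~\ref{prop:seed}, hence Theorem~\ref{thm:main}(C), and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}

\bibitem{LM}
Andrew Lane and Natasha Morrison,
\emph{Proper rainbow saturation for trees},
arXiv:2409.15275 (2024).

\end{thebibliography}
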